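# Reflexive precompact group topologies on the integers

## 1. Precompact topologies, dual groups and reflexivity

All groups are abelian and written additively. We write the circle group as $\mathbb T=\mathbb R/\mathbb Z$, identified with $\{z\in\mathbb C:|z|=1\}$ by $x\mapsto e^{2\pi i x}$. So $\mathbb Q/\mathbb Z\subseteq\mathbb T$. For $x\in\mathbb T$ let $\|x\|\in[0,\frac12]$ be the distance to the nearest integer; then $\|x+y\|\le\|x\|+\|y\|$ and $\|nx\|\le|n|\,\|x\|$. Put $\mathbb T_+=\{x\in\mathbb T:\|x\|\le\frac14\}$, $\omega=\{0,1,2,\dots\}$ and $\mathfrak c=2^{\aleph_0}$.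

**Definition 1 (precompact).** A group topology on $G$ is *precompact* if for every neighborhood $U$ of $0$ there is a finite $F\subseteq G$ with $F+U=G$.

*Example.* The $2$-adic topology on $\mathbb Z$, with base $\{2^m\mathbb Z:m\ge0\}$ at $0$, is precompact: $\{0,\dots,2^m-1\}+2^m\mathbb Z=\mathbb Z$. The discrete topology on $\mathbb Z$ is not: take $U=\{0\}$. Every subgroup $G$ of a compact group $C$ is precompact. Indeed, given a neighborhood $V$ of $0$ in $C$, choose an open $W\ni0$ with $W-W\subseteq V$, cover $C$ by finitely many sets $c_i+W$, and pick $g_i\in G\cap(c_i+W)$ whenever this set is non-empty. Then $G\cap(c_i+W)\subseteq g_i+(W-W)\subseteq g_i+V$, so finitely many translates of $G\cap V$ cover $G$.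

**Definition 2 (the topology $\tau_H$).** For a subgroup $H\le\mathbb T$, $\tau_H$ is the coarsest topology on $\mathbb Z$ making all maps $k\mapsto kx$ ($x\in H$) into $\mathbb T$ continuous. A base at $0$ is given by the sets $\{k:\|kx\|<\delta\text{ for }x\in F\}$ with $F\subseteq H$ finite, $\delta>0$.

*Example.* For $H=\mathbb Z(2^\infty)=\{c/2^m\}$ this is the $2$-adic topology: $\|k/2^m\|<2^{-m}$ holds exactly when $2^m\mid k$. For $H=\langle x\rangle$ with $x$ irrational, $\tau_H$ is the topology that $\mathbb Z$ gets from $\mathbb T$ through the injection $k\mapsto kx$.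

**Definition 3 (dual group).** For a topological group $G$, $G^\wedge$ is the group of continuous characters $G\to\mathbb T$ with the compact-open topology. A base at $0$ is formed by the sets $\{\chi:\|\chi(g)\|\le\delta\text{ for }g\in K\}$, $K\subseteq G$ compact, $\delta>0$. Since points are compact, $G^\wedge$ is Hausdorff. Put $G^{\wedge\wedge}=(G^\wedge)^\wedge$.

*Example.* Let $\mathbb Z$ be discrete. Its characters are $k\mapsto kx$, $x\in\mathbb T$, and its compact sets are finite, so $\mathbb Z^\wedge$ is $\mathbb T$ with its usual topology (use $K=\{1\}$). In turn, the continuous characters of $\mathbb T$ are $x\mapsto kx$, $k\in\mathbb Z$, and $\mathbb T^\wedge=\mathbb Z$ is discrete, because $\mathbb T$ is compact and a non-zero $k$ has $k\mathbb T=\mathbb T$.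

**Definition 4 (reflexive).** $G$ is *reflexive* if $\alpha_G:G\to G^{\wedge\wedge}$, $\alpha_G(g)(\chi)=\chi(g)$, is a topological isomorphism.

*Example.* By the previous example discrete $\mathbb Z$ is reflexive. More generally every locally compact Hausdorff abelian group is reflexive (Pontryagin–van Kampen).

**Definition 5 (bounding number).** For $g,h:\omega\to\omega$ say that $h$ *eventually dominates* $g$ if $g(p)\le h(p)$ for all but finitely many $p$. The cardinal $\mathfrak b$ is the least size of a family of functions $\omega\to\omega$ that no single function eventually dominates.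

*Example.* A countable family $g_0,g_1,\dots$ is dominated by $h(p)=\max_{n\le p}g_n(p)$, so $\mathfrak b\ge\aleph_1$. The family of all functions is dominated by none, so $\mathfrak b\le\mathfrak c$.

We recall what is needed about precompact groups.

**Fact 1** (Comfort–Ross, Fund. Math. 55 (1964)).

(a) If $H\le\mathbb T$ is infinite, $\tau_H$ is a precompact Hausdorff group topology and $(\mathbb Z,\tau_H)^\wedge=H$ as a group, $x\in H$ acting as $k\mapsto kx$.

(b) If $G$ is a precompact Hausdorff abelian group, its completion $\overline G$ is compact, each continuous character of $G$ extends uniquely to $\overline G$, and $G^\wedge$ separates the points of $G$ and induces its topology.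

For (a): if $k\ne0$ and $kx=0$ for all $x\in H$, then $H$ lies in the finite group $\{x:kx=0\}$. So $k\mapsto(kx)_{x\in H}$ embeds $\mathbb Z$ in the compact group $\mathbb T^H$, and $\tau_H$ is the induced topology. A continuous character of $\mathbb Z$ is uniformly continuous, so it extends to the closure of $\mathbb Z$ in $\mathbb T^H$, and then to $\mathbb T^H$, since characters of closed subgroups of compact abelian groups extend. A character of $\mathbb T^H$ is a finite integer combination of coordinates; restricted to $\mathbb Z$ it is $k\mapsto kx$ with $x\in H$. Distinct $x$ give distinct characters (look at $k=1$). For (b): characters of the compact group $\overline G$ separate its points, hence induce its compact Hausdorff topology; restrict to $G$.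

Consequently, the precompact Hausdorff group topologies on $\mathbb Z$ are exactly the $\tau_H$ with $H\le\mathbb T$ infinite (if $|H|=n$, all characters in $H$ vanish at $n$, so $\tau_H$ is not Hausdorff), and $H$ is determined by $\tau_H$.

**Fact 2.** (a) If $G$ is countable and Hausdorff and its continuous characters separate points, every compact $K\subseteq G$ is metrizable: countably many characters separate the countably many pairs of points of $K$, and give a continuous injection of $K$ into $\mathbb T^\omega$. (b) Every compact subset of $(\mathbb Z,\tau_H)^\wedge$ is metrizable, since evaluation at $1$ is a continuous injection into $\mathbb T$. In both cases the set is sequentially compact; if infinite, it contains a convergent sequence of distinct points.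

**The question.** Compactness on the dual side is discreteness, and precompact groups are the dense subgroups of compact groups, so reflexivity of a countable precompact group asks for a delicate balance. Gabriyelyan (2010) found a non-discrete group topology on $\mathbb Z$ that is reflexive. Tkachenko (2009) asked, as recorded by de la Barrera Mayoral and Martín Peinador in "Estructuras de grupo topológico en (Z,+)", arXiv:1603.04695 (2016): *does there exist a precompact group topology $\nu$ on $\mathbb Z$ such that $(\mathbb Z,\nu)$ is reflexive?* The answer is yes, in ZFC.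

**Theorem A (ZFC).** There are $2^{\mathfrak c}$ pairwise non-isomorphic precompact Hausdorff group topologies on $\mathbb Z$ that are reflexive. (This is the largest possible number, since precompact Hausdorff topologies on $\mathbb Z$ correspond to subgroups of $\mathbb T$.) For each one constructed, the dual group is free abelian of rank $\mathfrak c$, hence the completion is $\mathbb T^{\mathfrak c}$.

**Theorem B (necessary conditions).** Let $G$ be a countably infinite precompact Hausdorff abelian group which is reflexive. Then:

(a) every compact subset of $G^\wedge$ is finite;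

(b) $G$ contains non-trivial convergent sequences;

(c) there are no sequence $g_i\to0$ of non-zero elements and integers $n_i\to\infty$ such that every neighborhood of $0$ contains $\{ng_i:0\le n\le n_i\}$ for all but finitely many $i$;

(d) $G$ is not of bounded exponent, its topology has no base at $0$ of subgroups, and $|G^\wedge|\ge\mathfrak b$; in particular $G$ is not metrizable.

**Corollary C.** Every infinite finitely generated abelian group admits a reflexive precompact topology. No countably infinite abelian group of bounded exponent does. For a reflexive precompact topology $\nu$ on $\mathbb Z$, $\mathfrak b\le|(\mathbb Z,\nu)^\wedge|\le\mathfrak c$, and $\mathfrak c$ is attained.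

## 2. The 2-adic, rotation and Bohr topologies by hand

Let us test three choices of $H$.

**The 2-adic topology, $H=\mathbb Z(2^\infty)$.** Since $2^n\to0$, the set $K=\{0\}\cup\{2^n:n\ge0\}$ is compact. If $x=c/2^m\in H$ with $c$ odd, $m\ge1$, then $2^{m-1}x=\frac12$. So $\{x\in H:\|kx\|\le\frac14\text{ for }k\in K\}=\{0\}$ and the dual is discrete. Then $G^{\wedge\wedge}$ consists of all homomorphisms $H\to\mathbb T$. There are uncountably many: each $(\varepsilon_i)\in\{0,1\}^\omega$ gives $c/2^m\mapsto\frac{c}{2^m}\sum_{i<m}\varepsilon_i2^i$, and different sequences give different homomorphisms. So $\alpha_G$ is not surjective.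

**A rotation, $H=\langle x\rangle$, $x$ irrational.** Here $G$ is the dense subgroup $\langle x\rangle$ of $\mathbb T$ with the topology of $\mathbb T$, and its dual group is $\mathbb Z$, acting by multiples. For $m\ge1$ choose $\theta_m\in\langle x\rangle$ represented by a real number in $(\frac1{4m},\frac1{2m})$. Then $\theta_m\to0$, so $K=\{0\}\cup\{\theta_m:m\ge1\}$ is compact, and $\|m\theta_m\|>\frac14$. Again the dual is discrete, so the bidual is $\operatorname{Hom}(\mathbb Z,\mathbb T)=\mathbb T$, uncountable, and $\alpha_G$ is not surjective.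

**The Bohr topology, $H=\mathbb T$.** Suppose $k_i\to0$ in $\tau_{\mathbb T}$, i.e. $k_ix\to0$ for all $x\in\mathbb T$. By dominated convergence $\int_0^1e^{2\pi ik_ix}\,dx\to1$; but the integral is $0$ whenever $k_i\ne0$. So $k_i=0$ eventually: there are no non-trivial convergent sequences, and by Fact 2(a) all compact sets are finite. Hence $G^\wedge$ is $\mathbb T$ with the topology of pointwise convergence on $\mathbb Z$, which is the usual one, and $G^{\wedge\wedge}=\mathbb Z$ is discrete. Now $\alpha_G$ is bijective but not continuous, since an infinite precompact group is not discrete.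

So there are two ways to fail. In the first two examples $\mathbb Z$ has compact sets that make the dual discrete, and the bidual is too large. In the third $\mathbb Z$ has too few compact sets, the dual contains an infinite compact set, and the bidual topology is too fine.

## 3. Reflexivity reduced to two conditions on the dual

We make the two failures into a criterion. One elementary estimate is used repeatedly.

**Lemma 1.** If $m\ge1$ and $\|n\theta\|\le\frac14$ for $0\le n\le m$, then $\|\theta\|\le\frac1{4m}$. Consequently:

(i) a non-trivial subgroup of $\mathbb T$ is not contained in $\{\|x\|<\frac14\}$, nor even in $\mathbb T_+$;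

(ii) if a set of homomorphisms from a topological group into $\mathbb T$ maps a common neighborhood $W$ of $0$ into $\mathbb T_+$, the set is equicontinuous. In particular a single homomorphism mapping a neighborhood of $0$ into $\mathbb T_+$ is continuous.

*Proof.* Suppose $\vartheta=\|\theta\|>\frac1{4m}$. By the case $n=1$, $\vartheta\le\frac14$. Let $n$ be least with $n\vartheta>\frac14$; then $n\le m$ and $n\vartheta\le\frac14+\vartheta\le\frac12$, so $\|n\theta\|=n\vartheta>\frac14$, a contradiction. For (i), an element $\theta$ of a subgroup of $\mathbb T_+$ has $\|\theta\|\le\frac1{4m}$ for all $m$. For (ii), given $m$ choose a neighborhood $V$ of $0$ with $nV=\{nv:v\in V\}\subseteq W$ for $0\le n\le m$; all the homomorphisms map $V$ into $\{\|x\|\le\frac1{4m}\}$. $\square$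

**Lemma 2 (criterion).** Let $G=(\mathbb Z,\tau_H)$, $H$ infinite. Suppose (i) all compact subsets of $G^\wedge$ are finite, and (ii) every continuous character of $G^\wedge$ has the form $x\mapsto kx$, $k\in\mathbb Z$. Then $G$ is reflexive.

*Proof.* $\alpha_G$ is injective since $\tau_H$ is Hausdorff and $H$ separates points, and surjective by (ii). By (i) the topology of $G^{\wedge\wedge}$ is that of pointwise convergence on $H$. Transported to $\mathbb Z$, this is the coarsest topology making all $k\mapsto kx$ ($x\in H$) continuous, i.e. $\tau_H$. $\square$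

Condition (ii) is plainly necessary. So is (i), which is part (a) of Theorem B; we prove it now, because it tells us what to aim for.

**Proof of Theorem B(a).** Let $C\subseteq G^\wedge$ be compact. The set $\{\varphi:\varphi(C)\subseteq\mathbb T_+\}$ is a neighborhood of $0$ in $G^{\wedge\wedge}$ and $\alpha_G$ is continuous, so $U=\{g\in G:\chi(g)\in\mathbb T_+\text{ for all }\chi\in C\}$ is a neighborhood of $0$ in $G$. Choose a neighborhood $V$ of $0$ with $nV\subseteq U$ for $0\le n\le4$. By Lemma 1, $\|\chi(v)\|\le\frac1{16}$ for $v\in V$, $\chi\in C$. By precompactness $G=F+V$ with $F$ finite. Suppose $\chi,\chi'\in C$ satisfy $\|\chi(f)-\chi'(f)\|\le\frac1{16}$ for all $f\in F$. Then for $g=f+v$ we get $\|(\chi-\chi')(g)\|\le\frac3{16}<\frac14$; so the subgroup $(\chi-\chi')(G)$ lies in $\{\|x\|<\frac14\}$, and $\chi=\chi'$ by Lemma 1(i). Now $\mathbb T^F$ is covered by finitely many boxes whose sides have diameter at most $\frac1{16}$, and each box contains $(\chi(f))_{f\in F}$ for at most one $\chi\in C$. So $C$ is finite. $\square$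

## 4. Expansions of integers and of points of the circle

We need a sequence $(a_n)$ in $\mathbb Z$ for which we can prescribe the values $a_nx$ almost freely. Let
$$q_n=2^{n+5},\qquad a_0=1,\qquad a_{n+1}=q_na_n .$$
So $a_1=32$, $a_2=2048$. All $q_n\ge32$ are even, and
$$\sum_{n\ge m}\frac{a_m}{a_n}\le\sum_{i\ge0}32^{-i}=\frac{32}{31}.\tag{4.1}$$

**Integers.** Every $k\in\mathbb Z$ has a unique expansion $k=\sum_nj_n(k)a_n$ with $-q_n/2<j_n(k)\le q_n/2$, almost all $j_n(k)$ zero. For existence, divide with balanced remainder: $k=j_0+q_0k_1$ with $|k_1|\le|k|/q_0+\frac12<|k|$ if $k\ne0$. Continue with $k_1$ and $q_1$, and so on; the quotients reach $0$. Uniqueness follows by reducing successively modulo $q_0,q_1,\dots$. Put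
$$S(k)=\{n:j_n(k)\ne0\},\qquad|k|_1=\sum_n|j_n(k)|,\qquad\lambda_n(k)=\frac1{a_n}\sum_{m\le n}j_m(k)a_m .$$
If $n\ge\max S(k)$ then $\lambda_n(k)=k/a_n$. By (4.1),
$$\sum_{m<n}|j_m|\frac{a_m}{a_n}\le\frac12\sum_{m<n}\frac{a_{m+1}}{a_n}\le\frac{16}{31},$$
and therefore
$$|\lambda_n-j_n|\le\tfrac{16}{31},\qquad|\lambda_n|\ge\tfrac{15}{31}|j_n|\ \text{ if }j_n\ne0,\qquad|\lambda_n|\le\tfrac{q_n}2+\tfrac{16}{31}.\tag{4.2}$$
(For the second: $|j_n|\ge1$, so $|j_n|-\frac{16}{31}\ge\frac{15}{31}|j_n|$.)

*Example.* $20=-12\cdot1+1\cdot32$, so $j_0=-12$, $j_1=1$, $S(20)=\{0,1\}$, $|20|_1=13$, $\lambda_0=-12$ and $\lambda_1=20/32=0.625$.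

**Points.** Let $\Xi_n=\frac1{q_n}\mathbb Z\cap[-\frac12,\frac12]$. Every $x\in\mathbb T$ can be written $x=\sum_{n\ge0}\xi_n/a_n\pmod1$ with $\xi_n\in\Xi_n$. Start with a representative $r_0\in[-\frac12,\frac12]$. Given $r_n\in[-\frac12,\frac12]$, let $c_n$ be a nearest integer to $q_nr_n$; since $q_n/2$ is an integer we can take $|c_n|\le q_n/2$. Put $\xi_n=c_n/q_n$ and $r_{n+1}=q_nr_n-c_n\in[-\frac12,\frac12]$. Then $r_n=\xi_n+r_{n+1}/q_n$, so $r_0=\sum_{n<L}\xi_n/a_n+r_L/a_L$. Conversely, any choice $\xi_n\in\Xi_n$ defines a point. Note that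
$$\xi_n\frac{a_m}{a_n}=c_n\frac{a_m}{a_{n+1}}\in\mathbb Z\quad\text{for }m>n .$$
So in $a_mx$ only the terms with $n\ge m$ count modulo $1$, and in $kx=\sum_m j_ma_m\sum_n\xi_n/a_n$ only the pairs $m\le n$ count. This gives
$$\|a_mx-\xi_m\|\le\frac12\sum_{n>m}\frac{a_m}{a_n}\le\frac1{q_m},\qquad kx=\sum_n\xi_n\lambda_n(k)\pmod1.\tag{4.3}$$
(For the middle estimate: the sum is at most $\frac1{q_m}\cdot\frac{32}{31}$ by (4.1).)

*Example.* For $x=\frac13$: $32/3$ is nearest to $11$, so $\xi_0=\frac{11}{32}$ and $r_1=-\frac13$; $-64/3$ is nearest to $-21$, so $\xi_1=-\frac{21}{64}$. Check: $a_1x=32/3\equiv-\frac13$, and $|{-\frac13}+\frac{21}{64}|=\frac1{192}\le\frac1{q_1}=\frac1{64}$.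

Thus the digits $\xi_m$ of $x$ are, up to error $1/q_m$, the values $a_mx$, and we may choose them independently.

## 5. Why a single null sequence fails

The Bohr topology failed because $\mathbb Z$ had no infinite compact set. A natural remedy is to force $a_n\to0$ and to keep everything else: take
$$H_0=\{x\in\mathbb T:a_nx\to0\},$$
the largest subgroup for which $a_n\to0$ in $\tau_{H_0}$. By (4.3) it consists of the points $\sum\xi_n/a_n$ with $\xi_n\to0$ in $\mathbb T$; it contains all $1/a_n$, so it is infinite. Let $G_0=(\mathbb Z,\tau_{H_0})$. It is *not* reflexive, and here is where it breaks.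

**Claim.** $1/a_n\to0$ in $G_0^\wedge$. So $\{0\}\cup\{1/a_n:n\ge1\}$ is an infinite compact subset of $G_0^\wedge$, and $G_0$ is not reflexive by Theorem B(a).

*Proof.* Put $\rho(x)=\sup_m\|a_mx\|$. As $a_0=1$, $\rho(x-y)$ is a metric on $H_0$, and it is complete: a Cauchy sequence converges in $\mathbb T$ to some $x$, the convergence $a_mx^{(i)}\to a_mx$ is uniform in $m$, and so $a_mx\to0$ as $m\to\infty$. Suppose $1/a_n$ does not tend to $0$ uniformly on some compact $K\subseteq G_0$. Then there are $c>0$, $n_i\to\infty$ and $k_i\in K$ with $\|k_i/a_{n_i}\|\ge c$. By Fact 2(a) we may assume that $k_i\to k$ in $\tau_{H_0}$. Put $h_i=k_i-k$; then $h_ix\to0$ for every $x\in H_0$. The sets $C_N=\{x\in H_0:\|h_ix\|\le\frac c4\text{ for all }i\ge N\}$ are $\rho$-closed (as $\|h_ix\|\le|h_i|\rho(x)$) and cover $H_0$. By Baire's theorem some $C_N$ contains a ball $\{x:\rho(x-x_0)\le\delta\}$. If $\rho(y)\le\delta$ and $i\ge N$, then $\|h_iy\|\le\|h_i(x_0+y)\|+\|h_ix_0\|\le\frac c2$. Since $\rho(1/a_n)=1/q_{n-1}\to0$, for large $i$ we get $\|k_i/a_{n_i}\|\le\frac c2+|k|/a_{n_i}<c$,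 a contradiction. $\square$

So a single null sequence does not kill the compact sets of the dual: every null sequence $(h_n)$ of $G^\wedge$ with infinitely many values must be destroyed by some null sequence $k_j\to0$ in $\mathbb Z$ with $\|k_jh_{n_j}\|\ge\frac14$. There can be $\mathfrak c$ sequences $(h_n)$ to destroy, so we want very many null sequences in $\mathbb Z$, and an $H$ that is much thinner than $H_0$.

The plan is this. Take generators $x_s$ of $H$ indexed by $s$ in (a subset of) the Cantor set $2^\omega$. Arrange the indices $n$ of the $a_n$ as the nodes of a tree, attach to each node $\tau$ a function $b_\tau=f$ on $2^\omega$, and require $a_\tau x_s\approx f(s)$. Then an element $\sum w(s)x_s$ has value about $\sum w(s)f(s)$ at $a_\tau$, and we can make this $\frac12$ by choosing $f$. Along a branch on which the functions tend to $0$ pointwise, the $a_\tau$ form a null sequence. Pointwise convergence is a weak demand, and this flexibility will defeat all sequences $(h_n)$. Against unwanted compact sets and unwanted characters we tune the $x_s$ one at a time: each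 $s\in2^\omega$ carries at most one task, and performing the task changes the prescription $a_\tau x_s\approx b_\tau(s)$ on a set of nodes so small that the tree does not notice. For this, each prescription $f$ is repeated infinitely often, with a second label $d\in\omega$.

## 6. A tree of null sequences

Let $\mathcal F$ be the group of locally constant functions $2^\omega\to\mathbb Q/\mathbb Z$; it is countable. Let $\mathcal T$ be the set of non-empty finite sequences of elements of $\mathcal F\times\omega$, the *nodes*. Fix a bijection $\mathcal T\to\omega$ and identify $\mathcal T$ with $\omega$ by it. So we write $a_\tau,q_\tau$ for nodes $\tau$ and regard $S(k)$ as a subset of $\mathcal T$. Inequalities and maxima of nodes refer to $\omega$.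

A node has the form $\tau=\sigma^\frown(f,d)$ with $\sigma\in\mathcal T\cup\{\emptyset\}$. Put $b_\tau=f$, $\pi(\tau)=(\sigma,f)$, $d(\tau)=d$.

**Definition 6 (good branch, the ideal $\mathcal I$).** A *branch* is an infinite sequence $t=((f_1,d_1),(f_2,d_2),\dots)$ in $\mathcal F\times\omega$. We write $t|\ell$ for its first $\ell$ terms and $[t]=\{t|\ell:\ell\ge1\}\subseteq\mathcal T$. The branch is *good* if $b_{t|\ell}(s)=f_\ell(s)\to0$ in $\mathbb T$ as $\ell\to\infty$ for every $s\in2^\omega$. Let $\mathcal I$ be the ideal of all $A\subseteq\mathcal T$ covered by a finite set and finitely many $[t]$ with $t$ good.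

*Example.* Let $U_j$ be the set of $s\in2^\omega$ that begin with $j$ zeros followed by a $1$, and $f_j=\frac12 1_{U_j}$. The $U_j$ are disjoint, so $f_j\to0$ pointwise (although not uniformly), and any branch $((f_j,d_j))_j$ is good. If all $f_j$ are the constant $\frac12$, the branch is not good. The set $[t]$ is in $\mathcal I$ for good $t$. For not good $t$ it is not in $\mathcal I$, as $[t]\cap[t']$ is finite whenever $t'\ne t$.

**Definition 7 (small set).** $E\subseteq\mathcal T$ is *small* if for every $\pi\in(\mathcal T\cup\{\emptyset\})\times\mathcal F$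
$$\sum_{\tau\in E,\ \pi(\tau)=\pi}\frac1{d(\tau)+1}<\infty .$$

*Example.* Fix $\pi=(\sigma,f)$. The set of all $\sigma^\frown(f,d)$ with $d+1$ a perfect square is small, while $\{\sigma^\frown(f,d):d\in\omega\}$ is not.

Enumerate all the pairs as $\pi_1,\pi_2,\dots$. Subsets of small sets and finite sets are small. Moreover:

**(S1)** Finite unions of small sets are small. If $E$ is small, then for each $(\sigma,f)$ infinitely many $d$ satisfy $\sigma^\frown(f,d)\notin E$, because the harmonic series diverges.

**(S2)** Every $A\in\mathcal I$ is small: $[t]$ contains at most one $\tau$ with $\pi(\tau)=(\sigma,f)$, since such a $\tau$ has length $|\sigma|+1$.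

**(S3)** For all integers $r,B\ge1$ there is $N(r,B)$ such that: if $F_r\subseteq\mathcal T$ ($r\ge1$) are finite sets with $|F_r|\le B_r$ and $F_r\subseteq[N(r,B_r),\infty)$, then $\bigcup_rF_r$ is small. *Proof.* Choose $N(r,B)$ beyond the finitely many $\tau$ with $\pi(\tau)\in\{\pi_1,\dots,\pi_r\}$ and $d(\tau)+1<2^rB$. Fix $p$. For $r\ge p$ every $\tau\in F_r$ with $\pi(\tau)=\pi_p$ has $d(\tau)+1\ge2^rB_r$, so $F_r$ contributes at most $B_r\cdot\frac1{2^rB_r}=2^{-r}$ to the sum for $\pi_p$. The finitely many $F_r$ with $r<p$ are finite. $\square$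

**Definition 8 ($s$-admissible point).** Let $s\in2^\omega$. A point $x\in\mathbb T$ is *$s$-admissible* if there is a small $E$ with

($\alpha$) $\|a_\tau x-b_\tau(s)\|\le2/q_\tau$ for all $\tau\notin E$;

($\beta$) for each good $t$, $\|a_\tau x\|\to0$ along $\tau\in E\cap[t]$ (no condition if this set is finite).

Admissible points make every good branch a null sequence: if $x$ is $s$-admissible and $t$ is good, then
$$a_{t|\ell}\,x\to0\quad(\ell\to\infty).\tag{6.1}$$
Off $E$ this follows from ($\alpha$), since $q_{t|\ell}\to\infty$ (the nodes $t|\ell$ are distinct) and $b_{t|\ell}(s)\to0$. On $E$ it is ($\beta$).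

*Example (the plain point).* For $s\in2^\omega$ and $n\in\omega$, let $\tau$ be the node identified with $n$ and choose $\beta_n=\beta_n(s)\in\Xi_n$ with $\|\beta_n-b_\tau(s)\|\le\frac1{2q_n}$: represent $b_\tau(s)$ in $[-\frac12,\frac12]$ and round to a multiple of $1/q_n$. If $x=\sum\xi_n/a_n$ with $\xi_n=\beta_n$ for all $n\notin E$, then (4.3) gives $\|a_nx-b_\tau(s)\|\le\frac1{q_n}+\frac1{2q_n}$ for $n\notin E$, so ($\alpha$) holds. In particular $\sum_n\beta_n(s)/a_n$ is $s$-admissible with $E=\emptyset$.

## 7. Controlled sets and wild sequences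

The compact sets we want in $\mathbb Z$ are those forced by the good branches. We describe them, and identify the sequences that witness that a set is not of this kind.

**Definition 9 (controlled, wild).** $K\subseteq\mathbb Z$ is *controlled* if there are $M$ and $A\in\mathcal I$ with $|k|_1\le M$ and $S(k)\subseteq A$ for all $k\in K$. A sequence $(k_i)$ in $\mathbb Z$ is *wild* if either

(W1) $|k_i|_1\to\infty$, or

(W2) there are $D\subseteq\mathcal T$ with $D\cap[t]$ finite for all good $t$, and distinct $\tau_i\in D\cap S(k_i)$.

Subsequences of wild sequences are wild.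

*Example.* If $t$ is good, $\{0\}\cup\{a_{t|\ell}:\ell\ge1\}$ is controlled, with $M=1$ and $A=[t]$. The sequence $k_i=\sum_{n<i}a_n$ satisfies (W1), as $|k_i|_1=i$. If $t=((\frac12,0),(\frac12,0),\dots)$, with the constant function $\frac12$, then $k_i=a_{t|i}$ satisfies (W2) with $D=[t]$.

**Lemma 3.** From every uncontrolled $K\subseteq\mathbb Z$ one can choose a wild sequence of elements of $K$.

*Proof.* If $|\cdot|_1$ is unbounded on $K$ we get (W1). Otherwise $\Sigma=\bigcup_{k\in K}S(k)\notin\mathcal I$. It suffices to find an infinite $D\subseteq\Sigma$ meeting each good $[t]$ in a finite set: then we choose distinct $\tau_i\in D$ and $k_i\in K$ with $\tau_i\in S(k_i)$.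

Order $\mathcal T$ by extension. If $\Sigma$ contains an infinite antichain, it serves as $D$, as it meets each $[t]$ in at most one node. Suppose it does not. By Ramsey's theorem every infinite subset of $\Sigma$ contains an infinite chain; the members of a chain have different lengths, so the chain lies in $[t]$ for one branch $t$. Let $\mathcal B=\{t:[t]\cap\Sigma\text{ is infinite}\}$.

**Step 1: $\mathcal B$ is finite.** Otherwise we build an infinite antichain. Take distinct $t_1,t_2,\ldots\in\mathcal B$ and $\tau_i\in[t_i]\cap\Sigma$ of length $\ge i$. The set of all $\tau_i$ is infinite, so infinitely many of them lie on one $[t^*]$. Keep only these $i$ and discard the $i$ with $t_i=t^*$ (at most one). Let $\ell_i$ be maximal with $t_i|\ell_i=t^*|\ell_i$; then $\ell_i\ge|\tau_i|\ge i$. Passing to a subsequence, the $\ell_i$ are strictly increasing. Choose $\tau_i'\in[t_i]\cap\Sigma$ of length $>\ell_i$. For $i<i'$ the node $\tau'_{i'}$ extends $t^*|(\ell_i+1)$, since $\ell_{i'}\ge\ell_i+1$, while $\tau_i'$ differs from $t^*$ at place $\ell_i+1$. So $\tau'_i$ and $\tau'_{i'}$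 are incomparable, and the $\tau'_i$ form an infinite antichain in $\Sigma$, a contradiction.

**Step 2: $\Sigma\setminus\bigcup_{t\in\mathcal B}[t]$ is finite.** Otherwise it contains an infinite chain, lying in some $[t]$; then $t\in\mathcal B$, a contradiction.

**Step 3: finding $D$.** Since $\Sigma\notin\mathcal I$, Steps 1 and 2 show that some $t\in\mathcal B$ is not good. Let $D=\Sigma\cap[t]$, an infinite set. A good $t'$ differs from $t$, so $D\cap[t']$ is finite. $\square$

**Lemma 4.** If $(k_i)$ is wild and $s\in2^\omega$, there is an $s$-admissible $x$ such that $(k_ix)_i$ does not converge in $\mathbb T$.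

*Proof.* We fix which of (W1), (W2) we use. Start from the plain digits $\beta_n=\beta_n(s)$. We choose inductively $i_1<i_2<\cdots$, disjoint non-empty finite sets $F_1,F_2,\dots$ and values $\xi_n\in\Xi_n$ for $n\in\bigcup_rF_r$. We put $\xi_n=\beta_n$ for other $n$, and $x=\sum\xi_n/a_n$. Write $k_r'=k_{i_r}$ and $B_r=r+2$.

**Step 1: a block of digits that moves $k'_rx$.** At step $r$ let $M_r$ be so large that
$$M_r\ge N(r,B_r),\quad q_{M_r}\ge r+1,\quad M_r>\max F_{r-1},\quad M_r>\max S(k'_{r-1}),\quad a_{M_r}\ge100|k'_{r-1}|$$
(the last three only if $r>1$). We look for $i_r>i_{r-1}$, a set $F_r\subseteq S(k_r')\cap[M_r,\infty)$ with $1\le|F_r|\le B_r$, and $\xi_n^1\in\Xi_n$ ($n\in F_r$), such that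
$$\Big|\sum_{n\in F_r}\xi_n^1\lambda_n(k'_r)\Big|\in[0.1,0.6].\tag{7.1}$$

*Case (W2).* The $\tau_i$ are distinct, so we can choose $i_r$ such that the node $n=\tau_{i_r}$ satisfies $n\ge M_r$. Put $F_r=\{n\}$ and $\lambda_n=\lambda_n(k_r')$. As $n\in S(k'_r)$, (4.2) gives $\frac{15}{31}\le|\lambda_n|\le\frac{q_n}2+\frac{16}{31}$, so $|\lambda_n|/q_n<0.6$. If $|\lambda_n|/q_n\ge0.1$, take $\xi^1_n=1/q_n$. Otherwise the numbers $\frac c{q_n}|\lambda_n|$, $c=0,1,\dots,q_n/2$, increase from $0$ to at least $\frac{15}{62}>0.2$ in steps $<0.1$. So one of them lies in $[0.1,0.2]$; take $\xi^1_n=c/q_n$ with this $c$.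

*Case (W1).* We also require $|\xi^1_n|\le\frac1{r+1}$ for $n\in F_r$. The sums $\sum_{n<M_r}|j_n(k_i)|\le\sum_{n<M_r}q_n/2$ are bounded, so we can choose $i_r$ with $\sum_{n\ge M_r}|j_n(k'_r)|\ge r+1$. Let $S'=S(k_r')\cap[M_r,\infty)$ and $\lambda_n=\lambda_n(k'_r)$.

If some $n\in S'$ has $|\lambda_n|/q_n\ge0.1$, take $F_r=\{n\}$ and $\xi_n^1=1/q_n$. Then $\xi_n^1\le1/q_{M_r}\le\frac1{r+1}$, and (7.1) holds because $|\lambda_n|/q_n<0.6$ as before.

Otherwise all $n\in S'$ have $|\lambda_n|/q_n<0.1$. Let $\xi_n^1=\operatorname{sgn}(\lambda_n)c_n/q_n$ with integers $0\le c_n\le\lfloor\frac{q_n}{r+1}\rfloor$, which is at most $q_n/2$. Start with all $c_n=0$ and raise the $c_n$ by units, filling one $n\in S'$ completely before passing to the next. The sum $\sum\xi_n^1\lambda_n=\sum|\xi_n^1\lambda_n|$ grows in steps $<0.1$. Since $\frac{q_n}{r+1}\ge1$, we have $\lfloor\frac{q_n}{r+1}\rfloor\ge\frac{q_n}{2(r+1)}$. So with everything filled the sum would be at least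
$$\frac1{2(r+1)}\sum_{n\in S'}|\lambda_n|\ge\frac1{2(r+1)}\cdot\frac{15}{31}\sum_{n\in S'}|j_n(k_r')|\ge\frac{15}{62}>0.2 .$$
Stop as soon as the sum is $\ge0.1$; it is then in $[0.1,0.2)$. Let $F_r$ be the set of $n$ used, i.e. with $c_n>0$. Each completely filled $n$ contributes at least $\frac1{2(r+1)}|\lambda_n|\ge\frac{15}{62(r+1)}$, and those filled before the last used one contribute $<0.1$ in total. So their number is less than $0.1\cdot\frac{62}{15}(r+1)<r+1$, and $|F_r|\le r+2=B_r$.

**Step 2: choosing the digits.** We decide whether to use the block or not so that consecutive values stay apart. Let $y_r^{(0)},y_r^{(1)}\in\mathbb T$ be the points with the already fixed $\xi_n$ on $F_1\cup\dots\cup F_{r-1}$, with $\xi_n=0$, respectively $\xi_n=\xi_n^1$, on $F_r$, and with $\beta_n$ elsewhere. By (4.3), $k'_ry_r^{(1)}-k'_ry_r^{(0)}$ is the sum in (7.1) modulo $1$, so $\|k_r'y_r^{(1)}-k_r'y_r^{(0)}\|\ge0.1$. Hence we may choose $e_r\in\{0,1\}$ such that $y_r:=y_r^{(e_r)}$ satisfies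
$$\|k_r'y_r-k_{r-1}'y_{r-1}\|\ge0.05$$
(for $r=1$ choose arbitrarily). Fix $\xi_n$ on $F_r$ accordingly.

**Step 3: divergence.** We transfer this from $y_r$ to $x$. The points $x$ and $y_r$ differ only at indices $n\ge M_{r+1}>\max S(k_r')$, where $\lambda_n(k'_r)=k'_r/a_n$, and the coefficients there differ by at most $1$. By (4.3) and (4.1),
$$\|k_r'x-k_r'y_r\|\le\sum_{n\ge M_{r+1}}\frac{|k_r'|}{a_n}\le\frac{32}{31}\cdot\frac{|k'_r|}{a_{M_{r+1}}}\le\frac{32}{31}\cdot\frac1{100}<0.011 .$$
So $\|k_r'x-k'_{r-1}x\|\ge0.05-0.022>0.02$ for all $r\ge2$, and $(k_ix)$ does not converge.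

**Step 4: admissibility.** Let $E=\bigcup_rF_r$. It is small by (S3), and ($\alpha$) holds since $\xi_n=\beta_n$ off $E$. For ($\beta$): in case (W2), $E\subseteq D$, so $E\cap[t]$ is finite for every good $t$. In case (W1), (4.3) gives $\|a_nx\|\le|\xi_n|+\frac1{q_n}\le\frac1{r+1}+\frac1{q_n}$ for $n\in F_r$, which tends to $0$ along $E$. $\square$

For $A\subseteq\mathcal T$ and $y\in\mathbb T$ put $\|y\|_A=\sup_{m\in A}\|a_my\|$. The next lemma will put the rational points $1/a_n$ into a suitable closure of $H$.

**Lemma 5.** Let $A\in\mathcal I$, $n,N\ge1$, $s\in2^\omega$. There is an $s$-admissible $x$ with $\|x-\frac1{a_n}\|_A\le\frac1N$.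

*Proof.* Let $L\ge n$ with $q_L\ge N$. Put $x=\frac1{a_n}+x'$ with $x'=\sum_{l>L}\xi_l/a_l$, where $\xi_l=0$ if $l\in A$ and $\xi_l=\beta_l(s)$ otherwise. Since $\frac1{a_n}=\xi_{n-1}/a_{n-1}$ with $\xi_{n-1}=1/q_{n-1}$ and $n-1<L$, this is an expansion of $x$ as in Section 4. The set $E=A\cup\{0,\dots,L\}$ is small by (S2) and (S1), and ($\alpha$) holds. For $l\in A$, $l>L$, we have $\xi_l=0$ and so $\|a_lx\|\le1/q_l$ by (4.3); this gives ($\beta$).

It remains to bound $\|a_mx'\|$ for $m\in A$. If $m>L$, then (4.3) applied to $x'$ gives $\|a_mx'\|\le1/q_m\le\frac1N$. If $m\le L$, then $\|a_mx'\|\le\frac12\sum_{l>L}\frac{a_m}{a_l}\le\frac12\cdot\frac{32}{31}\cdot\frac{a_m}{a_{L+1}}\le\frac1{q_L}\le\frac1N$. $\square$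

## 8. The groups $H_I$ and their reflexivity

**Construction.** There are at most $\mathfrak c$ wild sequences, and at most $\mathfrak c$ triples $(A,n,N)$ with $A\in\mathcal I$, $n,N\ge1$. Call all of these *tasks*. Fix $J\subseteq2^\omega$ with $|J|=|2^\omega\setminus J|=\mathfrak c$ and a map from $J$ onto the set of tasks. For $s\in J$ let $x_s$ be an $s$-admissible point given by Lemma 4 or Lemma 5 for the task of $s$. For $s\notin J$ let $x_s$ be the plain point $\sum_n\beta_n(s)/a_n$. Let $E_s$ be a small set witnessing the admissibility of $x_s$. Fix any $I$ with $J\subseteq I\subseteq2^\omega$ and let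
$$H=H_I=\langle x_s:s\in I\rangle,\qquad G=(\mathbb Z,\tau_H).$$
For finitely supported $w:I\to\mathbb Z$ put $x_w=\sum_sw(s)x_s$, and $w(f)=\sum_sw(s)f(s)\in\mathbb Q/\mathbb Z$ for $f\in\mathcal F$. By (6.1), applied to each generator,
$$a_{t|\ell}\to0\ \text{ in }\tau_H\text{ for every good branch }t .\tag{8.1}$$

**Lemma 6.** If $w(f)=\frac12$ and $\sigma\in\mathcal T\cup\{\emptyset\}$, then for infinitely many $d$ the node $\tau=\sigma^\frown(f,d)$ satisfies $\|a_\tau x_w\|\ge\frac14$.

*Proof.* By (S1) infinitely many $d$ give $\tau\notin\bigcup_{s\in\operatorname{supp}w}E_s$. For those, ($\alpha$) with $b_\tau=f$ gives $\|a_\tau x_w-\frac12\|\le2\sum_s|w(s)|/q_\tau$. As $q_\tau\to\infty$ when $d$ runs to infinity, this is $\le\frac14$ for all but finitely many such $d$. $\square$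

**Independence.** We show that $H$ is free on the $x_s$. If $w\ne0$, pick $s_0\in\operatorname{supp}w$ and a clopen $U\subseteq2^\omega$ with $U\cap\operatorname{supp}w=\{s_0\}$. With $f=\frac1{2w(s_0)}1_U$ we have $w(f)=\frac12$, so $x_w\ne0$ by Lemma 6. Hence $(x_s)_{s\in I}$ is independent and $H$ is free of rank $\mathfrak c$. By Fact 1(a), $\tau_H$ is precompact and Hausdorff, and $G^\wedge=H$ as a group.

### 8.1. Compact subsets of $G^\wedge$ are finite

This is where we use the tree: we show that each sequence tending to $0$ in $G^\wedge$ through distinct elements is defeated by one good branch.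

Suppose $L\subseteq G^\wedge$ is infinite and compact. By Fact 2(b) it contains a convergent sequence of distinct elements; translating by its limit we get distinct elements $h_n\to0$ in $G^\wedge$. Write $h_n=x_{w_n}$; the $w_n$ are distinct.

**Claim.** There are $n_1<n_2<\cdots$ and $f_j\in\mathcal F$ with $f_j\to0$ pointwise on $2^\omega$ and $w_{n_j}(f_j)=\frac12$.

*Case A: some finite $F$ contains $\operatorname{supp}w_n$ for infinitely many $n$.* These $w_n$ are distinct elements of $\mathbb Z^F$, so for some $c\in F$ we can choose $n_1<n_2<\cdots$ among these $n$ with $|w_{n_j}(c)|\to\infty$ and all $w_{n_j}(c)\ne0$. Let $U$ be clopen with $U\cap F=\{c\}$ and $f_j=\frac1{2w_{n_j}(c)}1_U$. Then $f_j\to0$, and $w_{n_j}(f_j)=\frac12$.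

*Case B: otherwise.* Given $c_1,\dots,c_{j-1}$, all but finitely many $w_n$ have a support not contained in $\{c_1,\dots,c_{j-1}\}$. So we can recursively choose $n_1<n_2<\cdots$ and $c_j\in\operatorname{supp}w_{n_j}\setminus\{c_1,\dots,c_{j-1}\}$. The $c_j$ are distinct; passing to a subsequence, $c_j\to c_\infty$ in $2^\omega$ and $c_j\ne c_\infty$ for all $j$. Choose clopen $U_j\ni c_j$ of diameter $<1/j$ (for a fixed metric on $2^\omega$) with $c_\infty\notin U_j$ and $U_j\cap\operatorname{supp}w_{n_j}=\{c_j\}$. Put $f_j=\frac1{2w_{n_j}(c_j)}1_{U_j}$; then $w_{n_j}(f_j)=\frac12$. A point lying in infinitely many $U_j$ would equal $\lim c_j=c_\infty$, which lies in no $U_j$. So at each point $f_j$ is eventually $0$. This proves the claim.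

Now use Lemma 6 with $\sigma=t|(j-1)$, $f=f_j$ and $w=w_{n_j}$ to choose recursively $d_1,d_2,\dots$ such that the branch $t=((f_j,d_j))_{j\ge1}$ satisfies $\|a_{t|j}h_{n_j}\|\ge\frac14$ for all $j$. The branch $t$ is good, so $K=\{0\}\cup\{a_{t|j}:j\ge1\}$ is $\tau_H$-compact by (8.1). But $h_{n_j}$ does not converge to $0$ uniformly on $K$, contradicting $h_n\to0$ in $G^\wedge$. So all compact subsets of $G^\wedge$ are finite.

### 8.2. Compact subsets of $G$ are controlled

This is where we use the tasks from Lemma 4; it bounds the compact-open topology of $G^\wedge$ from above. Let $K\subseteq\mathbb Z$ be $\tau_H$-compact; it is metrizable by Fact 2(a). If $K$ were uncontrolled, Lemma 3 would give a wild sequence in $K$, and some subsequence $(k_i)$ would be $\tau_H$-convergent. That subsequence is wild, hence is the task of some $s\in J$. By Lemma 4 the sequence $(k_ix_s)$ does not converge, although $x_s\in H$, a contradiction.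

### 8.3. Continuous characters of $G^\wedge$ come from $\mathbb Z$

Let $\varphi$ be a continuous character of $G^\wedge$. We must find $k\in\mathbb Z$ with $\varphi(x)=kx$ on $H$.

**Step 1: $\varphi$ is controlled by a norm $\|\cdot\|_A$.** There are a $\tau_H$-compact $K$ and $\delta>0$ with $\varphi(x)\in\mathbb T_+$ whenever $x\in H$ and $\|kx\|\le\delta$ for all $k\in K$. By 8.2, $K$ is controlled by some $M\ge1$ and $A\in\mathcal I$; enlarging $A$ by one node we may assume $0\in A$ (recall $a_0=1$). For $k\in K$ we have $\|kx\|\le\sum_n|j_n(k)|\,\|a_nx\|\le M\|x\|_A$. So with $\varepsilon=\delta/M$,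
$$x\in H,\ \|x\|_A\le\varepsilon\ \Rightarrow\ \|\varphi(x)\|\le\tfrac14.\tag{8.2}$$
If $\|x\|_A\le2^{-p}\varepsilon$, then $\|2^i\varphi(x)\|\le\frac14$ for $0\le i\le p$ by (8.2) applied to $2^ix$. Since $\|2\theta\|=2\|\theta\|$ when $\|\theta\|\le\frac14$, it follows that $\|2^p\varphi(x)\|=2^p\|\varphi(x)\|$ and so $\|\varphi(x)\|\le2^{-p-2}$. Thus $\varphi$ is uniformly continuous for the invariant metric $\|x-y\|_A$, which is a metric on $\mathbb T$ because $0\in A$.

**Step 2: $\varphi$ extends to the rational points $\Delta$.** Here we use the tasks from Lemma 5. Let $\Delta\le\mathbb T$ be generated by all $1/a_n$, $n\ge1$. Each task $(A,n,N)$, $N\ge1$, is carried out by some $x_s\in H$ with $\|x_s-\frac1{a_n}\|_A\le\frac1N$. So $1/a_n$ is in the $\|\cdot\|_A$-closure of $H$. That closure is a group, so $H$ is dense in $H+\Delta$. As $\mathbb T$ is complete, $\varphi$ extends to a $\|\cdot\|_A$-continuous homomorphism $\tilde\varphi:H+\Delta\to\mathbb T$, and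
$$\|y\|_A\le\varepsilon/2\ \Rightarrow\ \|\tilde\varphi(y)\|\le\tfrac14,\tag{8.3}$$
since elements of $H$ sufficiently close to $y$ have $\|\cdot\|_A\le\varepsilon$.

**Step 3: the formal digits of $\tilde\varphi|_\Delta$.** We encode $\tilde\varphi|_\Delta$ by a possibly infinite expansion. Since $a_n\cdot\frac1{a_n}=0$ in $\mathbb T$, we can write $\tilde\varphi(1/a_n)=g_n/a_n$ with $g_n\in\mathbb Z$. From $q_n\cdot\frac1{a_{n+1}}=\frac1{a_n}$ we get $g_{n+1}\equiv g_n\pmod{a_n}$. We choose $j_n\in(-q_n/2,q_n/2]$ with
$$g_n\equiv\sum_{m<n}j_ma_m\pmod{a_n}\qquad(n\ge1).$$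
Let $j_0\equiv g_1\pmod{q_0}$. If $j_m$ is found for $m<n$, then $g_{n+1}-\sum_{m<n}j_ma_m$ is divisible by $a_n$, say equal to $ua_n$; let $j_n\equiv u\pmod{q_n}$. Put $\lambda_n=\frac1{a_n}\sum_{m\le n}j_ma_m$. The bounds (4.2) hold, with the same proof. For $\xi_n=c_n/q_n\in\Xi_n$,
$$\tilde\varphi(\xi_n/a_n)=c_n\tilde\varphi(1/a_{n+1})=\frac{c_ng_{n+1}}{a_{n+1}}=\frac{c_n\lambda_na_n}{a_{n+1}}=\xi_n\lambda_n\pmod1 .$$
So for finitely many non-zero $\xi_n\in\Xi_n$,
$$y=\sum\xi_n/a_n\in\Delta\quad\Rightarrow\quad\tilde\varphi(y)=\sum\xi_n\lambda_n\pmod1.\tag{8.4}$$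

**Step 4: only finitely many $j_n$ are non-zero.** Suppose infinitely many are. Let $\eta=\min(\varepsilon/4,\frac12)$. If all $|\xi_n|\le\eta$ in (8.4), then $\|a_my\|\le\sum_{n\ge m}\eta\frac{a_m}{a_n}\le\frac{32}{31}\eta\le\frac\varepsilon2$ for all $m$, so $\|\tilde\varphi(y)\|\le\frac14$ by (8.3). We produce such a $y$ that violates this. Let $P$ be the infinite set of $n$ with $j_n\ne0$ and $\frac1{q_n}\le\eta$.

For $n\in P$, take only $\xi_n=1/q_n$ non-zero: then $\lambda_n/q_n$ has distance at most $\frac14$ to an integer. Since $|\lambda_n|/q_n\le\frac12+\frac{16}{31q_n}<\frac34$, we must have $|\lambda_n|/q_n\le\frac14$.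

Now put $\xi_n=\operatorname{sgn}(\lambda_n)c_n/q_n$ with integers $0\le c_n\le\lfloor\eta q_n\rfloor$ for $n\in P$, and $\xi_n=0$ for $n\notin P$. Start from all $c_n=0$ and raise the $c_n$ by units, filling one $n\in P$ after the other. The sum $\sum\xi_n\lambda_n$ increases from $0$ in steps $\le\frac14$. It is unbounded, since $\eta q_n\ge1$ gives $\lfloor\eta q_n\rfloor\ge\eta q_n/2$, so each completely filled $n$ contributes at least $\frac\eta2|\lambda_n|\ge\frac\eta2\cdot\frac{15}{31}$. So at the first moment when it exceeds $\frac14$ it lies in $(\frac14,\frac12]$, whence $\|\tilde\varphi(y)\|>\frac14$ by (8.4), a contradiction.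

Hence $j_n=0$ for all large $n$. With $k=\sum_nj_na_n\in\mathbb Z$ we have $g_n\equiv k\pmod{a_n}$ for all $n\ge1$, so $\tilde\varphi(1/a_n)=k/a_n$ and $\tilde\varphi(y)=ky$ on $\Delta$.

**Step 5: $\Delta$ is $\|\cdot\|_A$-dense in $H+\Delta$.** This carries the formula back to $H$. Let $x=\sum\xi_n/a_n\in H$ with $\xi_n\in\Xi_n$, and $x_L=\sum_{n<L}\xi_n/a_n$ for $L\ge1$. Then $x_L\in\Delta$. By (8.1) and $A\in\mathcal I$, $\|a_mx\|\to0$ as $m\to\infty$ in $A$. For $m\in A$ with $m\ge L$: $a_mx_L=0$ in $\mathbb T$, so $\|a_m(x-x_L)\|=\|a_mx\|$. For $m<L$: $\|a_m(x-x_L)\|\le\frac12\sum_{n\ge L}\frac{a_m}{a_n}\le\frac12\cdot\frac{32}{31}\cdot\frac{a_m}{a_L}\le\frac1{q_{L-1}}$. So $\|x-x_L\|_A\to0$ as $L\to\infty$.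

The map $y\mapsto ky$ is $\|\cdot\|_A$-continuous, since $\|ky\|\le|k|\,\|y\|\le|k|\,\|y\|_A$ by $0\in A$. It agrees with $\tilde\varphi$ on $\Delta$, hence on $H+\Delta$. So $\varphi(x)=kx$ for all $x\in H$.

### 8.4. The number of topologies

By 8.1, 8.3 and Lemma 2, $(\mathbb Z,\tau_{H_I})$ is precompact and reflexive for every $I$ with $J\subseteq I\subseteq2^\omega$. This answers the question, and it remains to count.

There are $2^{\mathfrak c}$ such sets $I$, since $|2^\omega\setminus J|=\mathfrak c$. By the independence of the full family $(x_s)_{s\in2^\omega}$ (the case $I=2^\omega$), the groups $H_I$ are distinct, so the topologies $\tau_{H_I}$ are distinct, having different dual groups inside $\mathbb T$. An isomorphism of topological groups between two of them is in particular an automorphism of $\mathbb Z$, hence $\pm1$; both preserve every $\tau_H$. So distinct $\tau_{H_I}$ are non-isomorphic. By Fact 1 all precompact Hausdorff topologies on $\mathbb Z$ are of the form $\tau_H$, and $\mathbb T$ has at most $2^{\mathfrak c}$ subgroups, so the number is the largest possible.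 Finally, by Fact 1(b) the completion of $(\mathbb Z,\tau_H)$ is the compact group whose discrete dual is $H\cong\mathbb Z^{(\mathfrak c)}$, i.e. $\mathbb T^{\mathfrak c}$. Theorem A is proved. $\blacksquare$

## 9. Convergent sequences, multiples and the bounding number: Theorem B(b)–(d)

Part (a) was proved in Section 3. Let $G$ be as in Theorem B.

**Proof of (b).** The purpose is to show that $G$ needs infinite compact sets. First, $G^\wedge$ is infinite: if it had finite order $n$, all characters would take values in $\frac1n\mathbb Z/\mathbb Z$, and as they separate points (Fact 1(b)), $G$ would be finite. Suppose all compact subsets of $G$ were finite. Then $G^\wedge$ would carry the topology induced from $\mathbb T^G$. It would be metrizable ($G$ is countable), precompact (a subgroup of a compact group) and infinite, hence non-discrete. So it would contain a sequence of distinct elements converging in $G^\wedge$, together with its limit an infinite compact set, against (a). So $G$ has an infinite compact subset. By Fact 2(a) it contains a non-trivial convergent sequence. By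 translation there are also non-zero $g_i\to0$. $\square$

**Proof of (c).** If many multiples of the $g_i$ stay small, we get uncountably many elements of the bidual, as in the $2$-adic example. Suppose such $(g_i)$, $(n_i)$, $i\ge1$, exist.

*Thinning.* Passing to a subsequence, we may assume that $n_i\ge2^i$ and that there are $\chi_p\in G^\wedge$ with $\chi_p(g_p)\ne0$ and
$$\|\chi_p(g_i)\|\le2^{-i-1}\|\chi_p(g_p)\|\quad\text{for }i>p .$$
Choose the terms recursively: when $g_1,\dots,g_{i-1}$ and $\chi_1,\dots,\chi_{i-1}$ are chosen, $g_i\to0$ and $n_i\to\infty$ in the original sequence allow us to choose the next term satisfying the finitely many conditions, and $\chi_i$ exists because $G^\wedge$ separates points.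

*A compact set.* Let $K=\{0\}\cup\{ng_i:i\ge1,\ 0\le n\le n_i\}$. Every neighborhood of $0$ contains all but finitely many of its points, so $K$ is compact. For $\chi\in G^\wedge$ we have $\|\chi(ng_i)\|\le\frac14$ for $0\le n\le n_i$ and all large $i$, and Lemma 1 gives
$$\|\chi(g_i)\|\le\frac1{4n_i}\le2^{-i-2}$$
for all large $i$. If $\chi(K)\subseteq\mathbb T_+$, this holds for all $i\ge1$.

*Many characters of $G^\wedge$.* For $A\subseteq\{1,2,\dots\}$ put $\varphi_A(\chi)=\sum_{i\in A}\chi(g_i)$. This is a well-defined homomorphism $G^\wedge\to\mathbb T$, and $\|\varphi_A(\chi)\|\le\sum_{i\ge1}2^{-i-2}=\frac14$ on the neighborhood $\{\chi:\chi(K)\subseteq\mathbb T_+\}$ of $0$. By Lemma 1(ii) it is continuous, i.e. $\varphi_A\in G^{\wedge\wedge}=\alpha_G(G)$, a countable set. But if $A\ne B$ and $p$ is the least element of the symmetric difference of $A$ and $B$, then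
$$\|\varphi_A(\chi_p)-\varphi_B(\chi_p)\|\ge\|\chi_p(g_p)\|\Big(1-\sum_{i>p}2^{-i-1}\Big)>0 .$$
So there are uncountably many $\varphi_A$, a contradiction. $\square$

**Proof of (d).** In each case we show that (c) would be violated. Take non-zero $g_i\to0$, $i\ge0$, from (b).

*Bounded exponent.* Suppose $mG=0$ with $m\ge1$. For a neighborhood $U$ of $0$, $\{g:ng\in U\text{ for }0\le n<m\}$ is a neighborhood of $0$, so it contains $g_i$ for large $i$. As the multiples $ng_i$ depend only on $n$ modulo $m$, then all $ng_i\in U$. So (c) is violated with $n_i=i$.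

*A base of subgroups.* If the topology has a base at $0$ of subgroups $U$, then $g_i\in U$ implies $ng_i\in U$ for all $n$, and again (c) is violated with $n_i=i$.

*The size of the dual.* Suppose $|G^\wedge|<\mathfrak b$. For $\chi\in G^\wedge$ let $h_\chi(p)$ be such that $\|\chi(g_i)\|\le4^{-p}$ for all $i\ge h_\chi(p)$. By the definition of $\mathfrak b$ some function eventually dominates all $h_\chi$; enlarging it, we get a strictly increasing $h:\omega\to\omega$ such that for every $\chi$, $h_\chi(p)\le h(p)$ for all but finitely many $p$. Put $n_i=2^p$ for $h(p)\le i<h(p+1)$ and $n_i=1$ for $i<h(0)$; then $n_i\to\infty$. For each $\chi$ and all large $p$ we have $n_i\|\chi(g_i)\|\le2^p4^{-p}=2^{-p}$ for $i\in[h(p),h(p+1))$. So $\max_{0\le n\le n_i}\|\chi(ng_i)\|\to0$ as $i\to\infty$. By Fact 1(b) the topology of $G$ is induced by $G^\wedge$, so every neighborhood of $0$ contains $\{ng_i:0\le n\le n_i\}$ for all but finitely many $i$, and (c) is violated. Hence $|G^\wedge|\ge\mathfrak b\ge\aleph_1$.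

*Not metrizable.* If $G$ were metrizable, its completion would be compact metrizable, so $|G^\wedge|=|\overline G^\wedge|\le\aleph_0$, which we have just excluded. Theorem B is proved. $\blacksquare$

## 10. Finitely generated groups and groups of bounded exponent: Corollary C

An infinite finitely generated abelian group is $\mathbb Z^r\times F$ with $r\ge1$ and $F$ finite. Give it the product of a topology from Theorem A on each factor $\mathbb Z$ and the discrete topology on $F$. A product of precompact groups is precompact. A product of reflexive groups is reflexive by S. Kaplan (Duke Math. J. 15 (1948)); for the two-factor case, which is enough here by induction, the check is short. The map $(\chi_1,\chi_2)\mapsto\chi_1\circ p_1+\chi_2\circ p_2$, with $p_1,p_2$ the projections, is an isomorphism $G_1^\wedge\times G_2^\wedge\to(G_1\times G_2)^\wedge$ of groups. It is continuous, since for compact $K\subseteq G_1\times G_2$ the sum is bounded by $\delta$ on $K$ if each $\chi_i$ is bounded by $\delta/2$ on the compact set $p_i(K)$. Its inverse is restriction to the factors, which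 is continuous since $K_1\times\{0\}$ and $\{0\}\times K_2$ are compact for compact $K_1,K_2$. Applying this twice, $\alpha_{G_1\times G_2}$ becomes $\alpha_{G_1}\times\alpha_{G_2}$, a topological isomorphism. The finite discrete group $F$ is reflexive, being locally compact Hausdorff. This proves the first assertion.

A reflexive group is Hausdorff, since it is topologically isomorphic to its Hausdorff bidual. So Theorem B applies to every reflexive precompact topology on a countably infinite abelian group. By Theorem B(d) no countably infinite abelian group of bounded exponent has one. If $\nu$ is a reflexive precompact topology on $\mathbb Z$, then $|(\mathbb Z,\nu)^\wedge|\ge\mathfrak b$ by Theorem B(d), and $|(\mathbb Z,\nu)^\wedge|\le\mathfrak c$ since the dual group embeds in $\mathbb T$ by evaluation at $1$. By Theorem A the value $\mathfrak c$ is attained. $\blacksquare$
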